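# Hénon maps conjugate to the full 2-shift are uniformly hyperbolic

## 1. Hyperbolicity by hand when $|a|\ge 3(1+|b|)^2$

The complex Hénon family is
$$f=f_{a,b}:\mathbf C^2\to\mathbf C^2,\qquad f(x,y)=(x^2+a-by,\;x),\qquad (a,b)\in\mathbf C\times(\mathbf C\setminus\{0\}).$$
Each $f$ is a polynomial diffeomorphism, with inverse $f^{-1}(x,y)=\bigl(y,\;(y^2+a-x)/b\bigr)$ and constant Jacobian determinant $b$. An orbit is the same thing as a bi-infinite sequence of numbers: if $f^j(z)=(x_j,x_{j-1})$, then
$$x_{j+1}+bx_{j-1}=x_j^2+a\qquad(j\in\mathbf Z),\tag{1}$$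
and conversely every solution of (1) is an orbit.

**Definition.** $K^+$ (resp. $K^-$) is the set of points with bounded forward (resp. backward) orbit, $J^\pm=\partial K^\pm$, $K=K^+\cap K^-$ and $J=J^+\cap J^-$. The sets $K^\pm$ are closed (they are zero sets of continuous functions, recalled in Section 5), so $J^\pm\subset K^\pm$ and $J\subset K$.

**Definition.** Let $\Lambda$ be a compact set with $f(\Lambda)=\Lambda$. The map $f$ is *uniformly hyperbolic on* $\Lambda$ if there are a continuous $Df$-invariant splitting $T_z\mathbf C^2=E^u_z\oplus E^s_z$ ($z\in\Lambda$) and constants $C$, $\theta<1$ with $|Df^{-n}v|\le C\theta^n|v|$ for $v\in E^u_z$ and $|Df^{n}v|\le C\theta^n|v|$ for $v\in E^s_z$, for all $n\ge0$. We call $f$ *hyperbolic* if it is uniformly hyperbolic on $J$.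

One elementary fact is used throughout. For $R>0$ put
$$V=\{|x|<R,|y|<R\},\quad V^+=\{|x|\ge R,\ |x|\ge|y|\},\quad V^-=\{|y|\ge R,\ |y|\ge|x|\},$$
so that $\mathbf C^2=V\cup V^+\cup V^-$. Let $R$ be large. If $(x,y)\in V^+$, the first coordinate of $f(x,y)$ has modulus at least $|x|^2-|b||x|-|a|\ge2|x|$ and the second is $x$; so $f(x,y)\in V^+$, and $|x|$ at least doubles at each step. Hence $K^+\cap V^+=\emptyset$. If $(x,y)\in V^-$, the second coordinate of $f^{-1}(x,y)$ has modulus at least $(|y|^2-|y|-|a|)/|b|\ge2|y|$ and the first is $y$, so $K^-\cap V^-=\emptyset$. Therefore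
$$K^+\subset V\cup V^-,\qquad K^-\subset V\cup V^+,\qquad K\subset V.\tag{2}$$
Moreover, for $(x,y)\in V$ the second coordinate of $f(x,y)$ is $x$, of modulus less than $R$, so $f(V)\subset V\cup V^+$; likewise $f^{-1}(V)\subset V\cup V^-$. With (2),
$$f(K^+\cap V)\subset K^+\cap V,\qquad f^{-1}(K^-\cap V)\subset K^-\cap V.\tag{3}$$

**Proposition 1.** If $|a|\ge3(1+|b|)^2$, then $f$ is uniformly hyperbolic on $K$, and $J=K$.

*Proof.* First we show that $K$ stays away from the line $x=0$. Put $\beta=1+|b|$ and $\tau=|a|/\beta^2\ge3$. Let $(x_j)$ be a bounded solution of (1) and $S=\sup|x_j|$. From (1), $S^2\le\beta S+|a|$, so $S\le\frac{\beta}{2}(1+\sqrt{1+4\tau})$. Again from (1),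
$$|x_j|^2\ge|a|-\beta S\ge\beta^2\Bigl(\tau-\tfrac12\bigl(1+\sqrt{1+4\tau}\bigr)\Bigr).$$
The last bracket increases with $\tau>0$ (its derivative is $1-(1+4\tau)^{-1/2}$), and at $\tau=3$ it exceeds $0.65$, since $\sqrt{13}<3.7$. So $|x_j|>0.8\,\beta$, that is, $2|x_j|>1.6\,(1+|b|)$ for all $j$.

Next we find invariant cones. Let $\|(\dot x,\dot y)\|=\max(|\dot x|,|\dot y|)$, $C^u=\{|\dot x|\ge|\dot y|\}$, $C^s=\{|\dot x|\le|\dot y|\}$. At $(x,y)\in K$ both $2|x|$ and $2|y|$ exceed $1.6\,\beta$. If $v=(\dot x,\dot y)\in C^u$, then $Df\,v=(2x\dot x-b\dot y,\dot x)$ and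
$$|2x\dot x-b\dot y|\ge(2|x|-|b|)|\dot x|\ge(1+0.6\,\beta)|\dot x|\ge1.6\,|\dot x|.$$
So $Df\,v$ lies in the interior of $C^u$ (if $v\ne0$) and $\|Df\,v\|\ge1.6\|v\|$. If $v\in C^s$, then $Df^{-1}v=(\dot y,(2y\dot y-\dot x)/b)$ and
$$\frac{|2y\dot y-\dot x|}{|b|}\ge\frac{2|y|-1}{|b|}|\dot y|\ge\Bigl(1+\frac{0.6\,\beta}{|b|}\Bigr)|\dot y|\ge1.6\,|\dot y|,$$
so $Df^{-1}v$ lies in the interior of $C^s$ and $\|Df^{-1}v\|\ge1.6\|v\|$. By the cone criterion, $f$ is uniformly hyperbolic on $K$.

Finally $J=K$. Let $z\in K$ and suppose $z\in\operatorname{int}K^+$. Take a closed ball about $z$ contained in $K^+$, and $R$ so large that $V$ contains it. By (3), all $f^n$, $n\ge0$, map this ball into $V$, so Cauchy's estimates bound $Df^n(z)$ independently of $n$. But $\|Df^n(1,0)\|\ge1.6^n$. So $z\in J^+$; the same argument with $f^{-1}$ and the vector $(0,1)$ gives $z\in J^-$. $\square$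

The whole proof rests on $2|x|>1+|b|$ along $K$. At a point with $x=0$ we have $Df(1,0)=(0,1)$, which leaves $C^u$: as soon as $K$ comes too close to the line $\{x=0\}$, these cones are useless. The general problem is to obtain the same conclusion when nothing is known about the position of $K$, and only the topology of the dynamics on $K$ is given.

## 2. The shift locus and the horseshoe locus

Let $\Sigma_2=\{0,1\}^{\mathbf Z}$ be the full 2-shift, with $(\sigma\omega)_j=\omega_{j+1}$. Two maps are topologically conjugate if a homeomorphism carries one to the other.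

**Definition.** The *complex horseshoe locus* $\mathcal H^{\mathbf C}$ is the set of $(a,b)$ such that $f_{a,b}$ is hyperbolic and $(f_{a,b},J_{a,b})$ is topologically conjugate to $(\sigma,\Sigma_2)$. The *shift locus* $\mathcal S$ is the set of $(a,b)$ such that $J_{a,b}=K_{a,b}$ and the restriction of $f_{a,b}$ to this set is topologically conjugate to $(\sigma,\Sigma_2)$.

It is known that $\mathcal H^{\mathbf C}\subset\mathcal S$, and that the two loci have the same real points: $\mathbf R^2\cap\mathcal H^{\mathbf C}=\mathbf R^2\cap\mathcal S$. Eric Bedford and John Smillie, in "The Henon Family: The Complex Horseshoe Locus and Real Parameter Space" (arXiv:math/0501475, 2005), pose the problem whether $\mathcal H^{\mathbf C}\subset\mathcal S$ is strict. In other words: must a map in the shift locus be hyperbolic? We prove that it must.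

**Theorem A.** Let $f=f_{a,b}$, $b\ne0$, and suppose $f|_K$ is topologically conjugate to the full 2-shift. Then $f$ is uniformly hyperbolic on $K$, and $J=K$. Consequently $\mathcal S=\mathcal H^{\mathbf C}$.

**Complement.** If $J$ is totally disconnected, then $K=J$. So if $(f,J)$ is conjugate to $(\sigma,\Sigma_2)$, then $f$ is hyperbolic; the condition $J=K$ in the definition of $\mathcal S$ is automatic.

The difficulty is that a conjugacy is only a homeomorphism and says nothing about derivatives. On the real line, $x\mapsto x+x^3$ and $x\mapsto2x$ are topologically conjugate (both are increasing homeomorphisms with one fixed point, which repels), yet the first has derivative $1$ at its fixed point. So holomorphy and the exact form of the family have to enter.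

## 3. The degenerate map $b=0$: quadratic polynomials

For $b=0$ the map is not invertible and its dynamics is that of $q(x)=x^2+a$ on $\mathbf C$. It is outside our family, but it shows how topology can force hyperbolicity. Let $K_q$ be the compact set of points with bounded $q$-orbit, and let $g_q=\lim2^{-n}\log^+|q^n|$. It is continuous, subharmonic, harmonic where positive, with $K_q=\{g_q=0\}$ and $g_q\circ q=2g_q$; also $g_q-\log|x|$ is bounded near infinity.

**Proposition 2.** If $q|_{K_q}$ is topologically conjugate to the one-sided full 2-shift, then $q$ is uniformly expanding on $K_q$: there are $C$ and $\theta<1$ with $|(q^n)'(x)|\ge C^{-1}\theta^{-n}$ for $x\in K_q$, $n\ge0$.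

*Proof.* *Counting excludes the critical point.* Suppose $0\in K_q$. Then $a=q(0)\in K_q$, and the only preimage of $a$ is $0$. But each point of the one-sided shift has exactly two preimages, a contradiction. So $0\notin K_q$ and $g_q(0)>0$.

*Disks.* Let $c_0=2g_q(0)=g_q(a)$ and $U=\{g_q<c_0\}$, a bounded open set with $a\notin U$. Let $U_i$ be a component. On $\partial U_i$ we have $g_q=c_0$. By the maximum principle, $g_q<c_0$ inside every simple closed polygon contained in $U_i$, so the inside is contained in $U_i$; thus $U_i$ is simply connected. It meets $K_q$: otherwise $g_q$ would be harmonic in $U_i$ with boundary values $c_0$, hence constant there. Since $K_q$ is compact and every component meets it, there are finitely many components.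

*Contraction.* Since $a\notin U_i$, there are two holomorphic branches of $q^{-1}$ on $U_i$. Each has connected image in $\{g_q<c_0/2\}$, hence in a compact set $L_j=\{g_q\le c_0/2\}\cap U_j$ for one $j$. Carry $U_i$ and $U_j$ to the unit disk: the branch becomes a map of the disk into a compact subset $L$ of it. Move a point and its image to $0$ by automorphisms; the image of the disk then lies in $\{|\zeta|\le r_0\}$, where $r_0<1$ is the largest pseudohyperbolic distance between points of $L$. By the Schwarz lemma the branch contracts Poincaré metrics by $r_0$. There are finitely many branches, so one $\theta<1$ serves for all. On the compact set $K_q$ the Poincaré metrics and the Euclidean metric are comparable, which gives the claim. $\square$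

Each of the three steps meets an obstacle when $b\ne0$. There are no critical points, since $\det Df=b$ everywhere, so we have to find what the counting should exclude; it will be tangencies between stable and unstable manifolds. There are no inverse branches, so we need disks inside unstable manifolds. And there will be infinitely many disks, so the uniform constant, which came for free from finiteness, has to be proved.

## 4. Counting periodic points, and where the count alone stops

From now until the end of Section 11, **$f|_K$ is assumed conjugate to the full 2-shift.** In particular $K$ is totally disconnected: its connected subsets are points.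

*What can be counted exactly.* By (1), the points of $\mathrm{Fix}(f^n)$ correspond to the solutions of the system $x_{j+1}+bx_{j-1}=x_j^2+a$, $j\in\mathbf Z/n$. These are $n$ quadrics in $\mathbf C^n$ with top-degree parts $x_j^2$, which have only the trivial common zero. By Bézout there are exactly $2^n$ solutions with multiplicity. On the other hand $\mathrm{Fix}(f^n)\subset K$, so by the conjugacy it has exactly $2^n$ distinct points. So every solution is nondegenerate: the Jacobian matrix of the system is invertible there. If $Df^n(z)v=v$ with $v\ne0$, the linearized recursion $\dot x_{j+1}+b\dot x_{j-1}=2x_j\dot x_j$ started at $v$ has an $n$-periodic nonzero solution, which is a kernel vector of that Jacobian matrix. Hence: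
$$\text{for every }n\ge1\text{ and }z\in\mathrm{Fix}(f^n),\quad 1\text{ is not an eigenvalue of }Df^n(z).\tag{4}$$

For $n=1$ one sees this directly. The fixed points are $(x,x)$ with $x^2-(1+b)x+a=0$. At such a point $Df$ has trace $2x$ and determinant $b$, so $1$ is an eigenvalue iff $1-2x+b=0$, i.e. iff $x=(1+b)/2$ is the double root.

A sensible first attempt is to read hyperbolicity off the periodic points. Apply (4) to all multiples of $n$: no eigenvalue of $Df^n$ at a point of $\mathrm{Fix}(f^n)$ is a root of unity. Here the attempt stops. The count does not exclude an eigenvalue of modulus one that is not a root of unity, and it gives no bound uniform in $n$.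

What helps is a finer use of the count: there is exactly one periodic point *for each periodic code*. A tangency between $W^u(p)$ and $W^s(p)$ would produce several periodic points with the same code. The following toy model shows the mechanism. Suppose that near a saddle the map is $(s,t)\mapsto(\lambda s,\mu t)$ with $|\lambda|>1>|\mu|$, and that a return map near $(1,0)$ is $T(s,t)=((s-1)^2+t,\,s)$, a diffeomorphism with $\det DT=-1$. It sends $\{t=0\}$ to a curve tangent to $\{s=0\}$ at $(0,1)$. A point $(\xi,\mu^n\eta)$ with $T(\xi,\mu^n\eta)=(\lambda^{-n}\xi,\eta)$ is periodic: $n$ linear steps take $(\lambda^{-n}\xi,\eta)$ back to $(\xi,\mu^n\eta)$. The equations are $\eta=\xi$ and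
$$(\xi-1)^2=(\lambda^{-n}-\mu^n)\,\xi .$$
For $n$ large this has two roots near $1$, distinct unless $(\lambda\mu)^n=1$. So a tangency of order two gives two periodic points with the same itinerary, or one double one, which is what (4) forbids. Section 7 makes this a proof.

## 5. A saddle, its code, and the Green functions

**Zeros in two variables.** We use these textbook facts. Let $U\subset\mathbf C^2$ be bounded and open, and let $H_\tau$, $\tau\in[0,1]$, be maps to $\mathbf C^2$, continuous in $(\tau,\cdot)$ on $[0,1]\times\overline U$, holomorphic in $U$, without zeros on $\partial U$. Then $H_\tau$ has finitely many zeros in $U$, and their number with multiplicity does not depend on $\tau$. In particular (Rouché), if $\Phi_n\to\Phi$ uniformly on $\overline U$, all holomorphic in $U$ and continuous on $\overline U$, and $\Phi\ne0$ on $\partial U$, then $\Phi_n$ and $\Phi$ have equally many zeros in $U$ for $n$ large. An isolated zero has multiplicity $1$ iff the derivative is invertible there. A product map $(\alpha(\zeta),\beta(\eta))$ has (zeros of $\alpha$)$\times$(zeros of $\beta$)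 zeros; for instance $(\zeta^m,\eta)$ has a zero of multiplicity $m$ at the origin.

**Green functions** (Hubbard–Oberste-Vorth; Bedford–Smillie, Invent. Math. 103 (1991)). The functions $G^\pm=\lim2^{-n}\log^+\|f^{\pm n}\|$ are continuous, $\ge0$, plurisubharmonic, and pluriharmonic where positive. Moreover $K^\pm=\{G^\pm=0\}$, $G^\pm\circ f^{\pm1}=2G^\pm$, and for $R$ large $|G^+-\log|x||\le C_0$ on $V^+$, $|G^--\log|y||\le C_0$ on $V^-$. Fix such an $R$, for which (2) and (3) hold too. The sets $\{\max(G^+,G^-)\le c\}$ are closed; they are bounded because $|x|\le e^{c+C_0}$ on their part in $V^+$ and $|y|\le e^{c+C_0}$ on their part in $V^-$. So they are compact and decrease to $K$ as $c\downarrow0$.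

**A saddle.** $f$ has a saddle periodic point $p$: by Bedford–Lyubich–Smillie (Invent. Math. 114 (1993)) the saddle points of period $n$, each with mass $2^{-n}$, equidistribute to a probability measure as $n\to\infty$, so there are some. Let $k$ be the period of $p$, $F=f^k$ and $d=2^k\ge2$. Then $F(p)=p$, the sets $K^\pm$ and functions $G^\pm$ are unchanged, and $G^\pm\circ F^{\pm1}=d\,G^\pm$.

**Code.** Grouping the symbols in blocks of length $k$, we see that $F|_K$ is conjugate to the full shift on $d$ symbols. (For $k=2$ the sequence $\dots01\,10\,11\dots$ is read as a sequence in the four symbols $00,01,10,11$, and two steps of $\sigma$ become one step.) Write $z\mapsto(w_j(z))_{j\in\mathbf Z}$ for the code. Then $w_j(z)=w_0(F^jz)$, and a point of $K$ is determined by its code. The sets $K_w=\{z\in K:w_0(z)=w\}$ are disjoint, compact, and cover $K$. Choose disjoint open $U_w\supset K_w$; then $K\cap U_w=K_w$. Fix $c>0$ with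
$$\{\max(G^+,G^-)\le c\}\subset\textstyle\bigsqcup_wU_w.\tag{5}$$

**Invariant manifolds.** $W^s(p)$ and $W^u(p)$ are the sets of points whose forward, resp. backward, $F$-orbits converge to $p$. By the stable manifold theorem and linearization there are injective holomorphic immersions $\psi^u,\psi^s$ of $\mathbf C$ onto $W^u(p),W^s(p)$ with
$$F\psi^u(\zeta)=\psi^u(\lambda\zeta),\quad F\psi^s(\zeta)=\psi^s(\mu\zeta),\quad|\lambda|>1>|\mu|,\quad\psi^u(0)=\psi^s(0)=p.$$
We have $W^u(p)\subset K^-$ and $W^s(p)\subset K^+$.

**Symmetry.** All these facts are symmetric under $F\leftrightarrow F^{-1}$, $x\leftrightarrow y$, $u\leftrightarrow s$, $+\leftrightarrow-$, $w_j\leftrightarrow w_{-j}$. Sections 6 to 10 use only these facts, so we prove the unstable versions and use the stable ones as well.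

## 6. Disks cut out of $W^u(p)$ and $W^s(p)$

In place of the components of $\{g_q<c_0\}$ we use components of sublevel sets of
$$g=G^+\circ\psi^u,\qquad g(\lambda\zeta)=d\,g(\zeta).$$
This function is continuous, subharmonic, and harmonic where positive. Its zero set $Z=\{g=0\}=(\psi^u)^{-1}(K)$ (recall $W^u(p)\subset K^-$) is closed and contains $0$. It is totally disconnected: a connected subset maps to a connected subset of $K$, i.e. to a point, and $\psi^u$ is injective.

**Lemma 1.** For $t>0$ every component $\Omega$ of $\{g<t\}$ is bounded and simply connected, $g=t$ on $\partial\Omega$, and $\Omega\cap Z$ is compact and nonempty.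

*Proof.* **Boundedness.** The set $Z\cap\overline{\mathbf D}$ is compact and totally disconnected, so it has a subset $A\ni0$, open and closed in it, contained in $\{|\zeta|<1/2\}$. Let $O$ be the $\delta$-neighborhood of $A$, with $\delta<1/2$ smaller than the distance from $A$ to $(Z\cap\overline{\mathbf D})\setminus A$. A point of $\partial O$ lies in $\mathbf D$ at distance exactly $\delta$ from $A$; it is therefore neither in $A$ nor in the rest of $Z\cap\overline{\mathbf D}$. So $\partial O\cap Z=\emptyset$ and $\delta_0=\min_{\partial O}g>0$. Scaling, $g\ge d^n\delta_0$ on $\partial(\lambda^nO)$. If $d^n\delta_0>t$, a component of $\{g<t\}$ that meets $\lambda^nO$ cannot cross $\partial(\lambda^nO)$, so it stays in the bounded set $\lambda^nO$. Since $\lambda^nO$ contains the disk of radius $|\lambda|^n\delta$ about $0$, every component meets $\lambda^nO$ for $n$ large.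

**Boundary values.** By continuity $g\le t$ on $\partial\Omega$. If $g<t$ at a point of $\partial\Omega$, a small disk about it lies in $\{g<t\}$ and meets $\Omega$, hence lies in $\Omega$, which is impossible since $\Omega$ is open. So $g=t$ on $\partial\Omega$.

**Simple connectivity.** Let $\gamma$ be a simple closed polygon in $\Omega$. By the maximum principle $g\le\max_\gamma g<t$ inside $\gamma$, so $\gamma$ with its inside is a connected subset of $\{g<t\}$ and lies in $\Omega$. A plane domain with this property is simply connected.

**The set $\Omega\cap Z$.** Since $g=t>0$ on $\partial\Omega$, we have $\Omega\cap Z=\overline\Omega\cap Z$, which is compact. If it were empty, $g$ would be harmonic on $\Omega$ with boundary values $t$, so $g\equiv t$ on $\Omega$, a contradiction. $\square$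

**Definition.** An *unstable disk* is $D=\psi^u(\Omega)$ with $\Omega$ a component of $\{G^+\circ\psi^u<c\}$. A *stable disk* is defined likewise from $G^-\circ\psi^s$. For $z\in W^u(p)\cap K$, $D^u(z)$ is the unstable disk containing $z$; for $z\in W^s(p)\cap K$, $D^s(z)$ is the stable disk containing $z$.

For example, $D^u(p)=\psi^u(\Omega_0)$ with $\Omega_0\ni0$, and $F^{-1}D^u(p)=\psi^u(\lambda^{-1}\Omega_0)$ is the image of the component of $\{g<c/d\}$ that contains $0$. In general, since $G^+\circ F^{-1}=G^+/d$, the set $F^{-1}D^u(z)$ is a connected part of $W^u(p)$ with $G^+<c/d$, so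
$$F^{-1}D^u(z)\subset D^u(F^{-1}z).\tag{6}$$

The purpose of the next lemma is to see that each disk carries half of a code.

**Lemma 2.** (i) If $z,z'\in K$ lie in the same unstable disk, then $w_j(z)=w_j(z')$ for all $j\le0$. If they lie in the same stable disk, then $w_j(z)=w_j(z')$ for all $j\ge0$. (ii) An unstable disk and a stable disk meet in at most one point. (iii) $\#(F^nD^u\cap D^s)\le d^n$ for all unstable disks $D^u$, stable disks $D^s$ and $n\ge1$.

*Proof.* (i) For $n\ge0$ the set $F^{-n}D$ is connected, and on it $G^-=0$ and $G^+<cd^{-n}\le c$. By (5) it lies in a single $U_w$. Since $F^{-n}z,F^{-n}z'\in K\cap U_w=K_w$, we get $w_{-n}(z)=w_{-n}(z')$. The stable case is symmetric.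

(ii) $D^u\cap D^s\subset K^-\cap K^+=K$, and by (i) two common points have the same code.

(iii) Since $F^n$ is injective, we count points $z\in D^u\cap F^{-n}D^s$. Such $z$ is in $K$. By (i), $w_j(z)$ is prescribed for $j\le0$; and $F^nz\in D^s$ prescribes $w_j(z)$ for $j\ge n$. Only the $n-1$ symbols with $0<j<n$ are free, so there are at most $d^{n-1}$ points. $\square$

## 7. Homoclinic intersections are transverse

**Lemma 3.** $W^u(p)$ and $W^s(p)$ are transverse at each intersection point.

*Proof.* **Step 1: coordinates near $p$.** The aim is to have straight local manifolds and explicit rates. Choose holomorphic coordinates $(s,t)$ near $p$ in which the local unstable and stable manifolds are $\{t=0\}$ and $\{s=0\}$, and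
$$F(s,t)=(\lambda s+u(s,t),\ \mu t+v(s,t)),\qquad u(0,t)=0=v(s,0),\quad Du(0)=Dv(0)=0.$$
Let $B=\{|s|\le\rho,|t|\le\rho\}$ with $\rho$ small, so that $u,v$ are holomorphic near $B$ with first partial derivatives at most $\varepsilon$ in modulus on $B$, where
$$|\lambda|^{-1}(1+2\varepsilon)<1,\qquad|\mu|+2\varepsilon<1,\qquad|\lambda|-\varepsilon>1,$$
and so that $B\subset U_{w_0(p)}$. Since $u(0,t)=0=v(s,0)$, we have $|u|\le\varepsilon|s|$ and $|v|\le\varepsilon|t|$ on $B$. So at each step within $B$, $|s|$ is multiplied by at least $|\lambda|-\varepsilon>1$ and $|t|$ by at most $|\mu|+\varepsilon<1$. Hence a point whose forward (resp. backward) orbit stays in $B$ has $s=0$ (resp. $t=0$).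

Conversely $\{s=0\}\cap B\subset W^s(p)$: there $s$ remains $0$ and $t$ tends to $0$. Also $\{t=0\}\cap B\subset W^u(p)$: for $|s'|\le\rho$ the map $s\mapsto\lambda^{-1}(s'-u(s,0))$ is a contraction of $\{|s|\le\rho\}$ into itself, so $(s',0)$ has a preimage $(s,0)\in B$ with $|s|\le(|\lambda|-\varepsilon)^{-1}|s'|$; repeat.

**Step 2: orbit segments in $B$ with prescribed ends.** We want to prescribe $s$ at the end and $t$ at the beginning of a segment of length $n$. For $|\xi|,|\eta|<\rho$ and $n\ge1$, consider on sequences $(s_j,t_j)_{0\le j\le n}$ in $B$ the operator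
$$s_j'=\lambda^{-1}(s_{j+1}-u(s_j,t_j))\ (j<n),\quad s_n'=\xi,\qquad t'_{j+1}=\mu t_j+v(s_j,t_j)\ (j<n),\quad t_0'=\eta.$$
It maps $B^{n+1}$ to itself, since $|\lambda|^{-1}(1+\varepsilon)\rho\le\rho$ and $(|\mu|+\varepsilon)\rho\le\rho$. Since $u$ and $v$ change by at most $2\varepsilon$ times the sup-distance, it is a sup-norm contraction with constant at most $\max(|\lambda|^{-1}(1+2\varepsilon),|\mu|+2\varepsilon)<1$. Its unique fixed point satisfies $s_{j+1}=\lambda s_j+u(s_j,t_j)$ and $t_{j+1}=\mu t_j+v(s_j,t_j)$: it is an orbit segment in $B$ with $s_n=\xi$, $t_0=\eta$. Starting from the zero sequence, the iterates are holomorphic in $(\xi,\eta)$ and converge uniformly, so the fixed point is holomorphic in $(\xi,\eta)$. Write $X_n=s_0$ and $Y_n=t_n$. With the rates of Step 1,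
$$F^n(X_n(\xi,\eta),\eta)=(\xi,Y_n(\xi,\eta)),\qquad|X_n|\le\rho(|\lambda|-\varepsilon)^{-n},\quad|Y_n|\le\rho(|\mu|+\varepsilon)^n.\tag{7}$$

**Step 3: the transition map and the order of contact.** Let $x_0\in W^u(p)\cap W^s(p)\subset K$. For $N_1$ large, the points $F^{-j}x_0$, $j\ge N_1$, all lie in $\operatorname{int}B$, so $F^{-N_1}x_0=(s_*,0)=:\alpha$. Similarly $F^{N_2}x_0=(0,t_*)\in\operatorname{int}B$ for some $N_2$, and we take $N=N_1+N_2\ge1$. Let $T=(T_1,T_2)=F^N$ near $\alpha$, in the coordinates, so $T(s_*,0)=(0,t_*)$.

Near $\alpha$ the immersed curve $W^u(p)$ is $\{t=0\}$: if $\zeta$ is near the parameter of $\alpha$, then $F^{-n}\psi^u(\zeta)=\psi^u(\lambda^{-n}\zeta)$ is near $p$ for all large $n$, uniformly in $\zeta$, and near the corresponding point $F^{-n}\alpha\in\operatorname{int}B$ for the finitely many other $n$; so the backward orbit of $\psi^u(\zeta)$ stays in $B$ and $t=0$ there. Likewise $W^s(p)$ is $\{s=0\}$ near $(0,t_*)$. So the intersection at $x_0$ is transverse iff $DT(1,0)=(\partial_sT_1,\partial_sT_2)$ is not a multiple of $(0,1)$ at $\alpha$, i.e.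 iff $\partial_sT_1(s_*,0)\ne0$.

The function $T_1(\cdot,0)$ is not identically $0$ near $s_*$: otherwise a nontrivial connected piece of $W^u(p)$ would lie in $W^s(p)$, hence in the totally disconnected set $K$. Let $m\ge1$ be the order of its zero at $s_*$. We must show $m=1$.

**Step 4: an equation for periodic points.** We look for orbits that make the transition once and then spend $n$ steps in $B$. Choose $r'>0$ with $\{|\eta-t_*|\le r'\}\subset\{|\eta|<\rho\}$. Then choose $r>0$ so small that:

- $P_r=\{|s-s_*|\le r,|t|\le r\}\subset\operatorname{int}B$ and $T(P_r)\subset\operatorname{int}B$;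
- $F^j(P_r)\subset U_{w_j(\alpha)}$ for $0\le j\le N$ (possible since $F^j\alpha\in K_{w_j(\alpha)}$);
- $T_1(s,0)\ne0$ for $0<|s-s_*|\le r$;
- $|T_2(s,0)-t_*|<r'$ for $|s-s_*|\le r$.

On $Q=\{|\xi-s_*|\le r,|\eta-t_*|\le r'\}$ consider, for $n$ so large that $|Y_n|\le r$,
$$\Psi_n(\xi,\eta)=\bigl(T_1(\xi,Y_n)-X_n,\ T_2(\xi,Y_n)-\eta\bigr).$$
By (7) it converges uniformly on $Q$ to $\Psi_\infty=(T_1(\xi,0),\,T_2(\xi,0)-\eta)$. This limit has no zero on $\partial Q$: if $|\xi-s_*|=r$ the first coordinate is nonzero, and if $|\eta-t_*|=r'$ the second is nonzero. Its only zero in $Q$ is $(s_*,t_*)$. With $T_2(\xi,0)-\eta$ as second coordinate it becomes a product map, so this zero has multiplicity $m$. By Rouché, for $n$ large $\Psi_n$ has $m$ zeros in $Q$ counted with multiplicity. A zero gives a point $z=(\xi,Y_n)\in P_r$ with $F^Nz=(X_n,\eta)$, and then $F^{N+n}z=F^n(X_n,\eta)=(\xi,Y_n)=z$. Distinct zeros give distinct $z$, because $z$ and $F^Nz$ determine $\xi$ and $\eta$.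

**Step 5: the zeros are simple.** Here the count (4) enters. Suppose $(\dot\xi,\dot\eta)\ne0$ is in the kernel of $D\Psi_n$ at a zero, and let $\dot X,\dot Y$ be the corresponding variations of $X_n,Y_n$. Then $DT(\dot\xi,\dot Y)=(\dot X,\dot\eta)$, and differentiating (7), $DF^n(\dot X,\dot\eta)=(\dot\xi,\dot Y)$. So $DF^{N+n}(z)$ fixes $v=(\dot\xi,\dot Y)$. If $v=0$, then $\dot\xi=0$ and $(\dot X,\dot\eta)=DT\,v=0$, against $(\dot\xi,\dot\eta)\ne0$. So $1$ is an eigenvalue of $DF^{N+n}(z)=Df^{k(N+n)}(z)$, which contradicts (4).

**Step 6: the zeros coincide.** By Steps 4 and 5 there are $m$ distinct points $z\in\mathrm{Fix}(F^{N+n})\subset K$ as above. For each, $F^jz\in U_{w_j(\alpha)}$ for $0\le j<N$, and $F^{N+j}z\in B\subset U_{w_0(p)}$ for $0\le j<n$. So all of them have the same periodic code, hence they coincide, and $m=1$. $\square$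

## 8. A uniform bound for the Riesz mass of a disk

With disks and transversality available, one would now like to take limits of disks, to reach points of $K$ outside $W^u(p)$. Parametrize $D^u(z)$ by the unit disk with $0\mapsto z$. The parametrizations take values in the compact set (5), so limits exist; but a limit may be constant, and then it gives no direction. Indeed $G^+$ in such a parametrization is a subharmonic function that vanishes at $0$ and has boundary values $c$, and this alone does not prevent collapse: the functions $\bigl(c+cn\log|\zeta|\bigr)^+$ have these properties, and they vanish on $\{|\zeta|\le e^{-1/n}\}$, so they tend to $0$ locally uniformly. Their Riesz masses are $cn\to\infty$. So a mass bound is what we need. It is not automatic: since $g(\lambda\zeta)=d\,g(\zeta)$, the mass of $\lambda A$ is $d$ times that of $A$, and the total mass of $\Delta g$ on $\mathbf C$ is infinite.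

**Definition.** For an unstable disk $D=\psi^u(\Omega)$ let $M_D=\frac1{2\pi}\int_\Omega\Delta g$. The positive measure $\Delta g|_\Omega$ is carried by the compact set $Z\cap\Omega$.

**Lemma 4.** There is $M\in[1,\infty)$ with $M_D\le M$ for all unstable disks, and likewise for all stable disks.

The plan is to express $M_D$ as a limit of numbers of zeros, to turn these into intersection numbers with one fixed stable piece, to replace intersection numbers by numbers of points (Lemma 3), and to bound the number of points by the code (Lemma 2).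

*Proof.* Write $F^n\psi^u=(X_n,Y_n)$ (the notation of Section 7 is no longer in use). Take $n$ so large that $d^nc/2>\sup_{\overline V}G^+$. On $\{g>c/2\}$ the point $F^n\psi^u$ has $G^+>d^nc/2$, so it lies in $K^-\setminus\overline V\subset V^+$ by (2). Thus there $|X_n|\ge R$, $|X_n|\ge|Y_n|$ and $|d^ng-\log|X_n||\le C_0$. Let $N_n$ be the number of zeros of $X_n$ in $\Omega$, with multiplicity; they lie in $\Omega\cap\{g\le c/2\}$, which is compact since $g=c$ on $\partial\Omega$.

**Step 1: $d^{-n}N_n\to M_D$.** By Lemma 1, $\overline\Omega\subset\Omega\cup\{g>c/2\}$. Take $\chi\in C_c^\infty(\Omega\cup\{g>c/2\})$ with $\chi=1$ near $\overline\Omega$. Then $\Delta\chi$ is supported in $\{g>c/2\}$, where $d^{-n}\log|X_n|\to g$ uniformly. The zeros of $X_n$ in the support of $\chi$ are those in $\Omega$, where $\chi=1$, because $X_n\ne0$ on $\{g>c/2\}$. Since $\Delta\log|X_n|$ is $2\pi$ times the sum of point masses at the zeros, and $g$ is harmonic on $\{g>c/2\}$,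
$$2\pi d^{-n}N_n=\int d^{-n}\log|X_n|\,\Delta\chi\ \longrightarrow\ \int g\,\Delta\chi=\int\chi\,\Delta g=2\pi M_D.$$

**Step 2: a fixed vertical piece of $W^s(p)$.** Fix $\ell\ge1$ with $cd^\ell>\sup_{\overline V}G^-$. Let $\Omega^s$ be the component of $\{G^-\circ\psi^s<cd^\ell\}$ containing $0$; it is bounded by Lemma 1. Let $S=\psi^s(\Omega^s)$ and $\psi^s=(x^s,y^s)$. Since $G^-\circ\psi^s(\mu\eta)=d^{-1}G^-\circ\psi^s(\eta)$, the set $\mu^\ell\Omega^s$ is a component of $\{G^-\circ\psi^s<c\}$, so $F^\ell(S)=\psi^s(\mu^\ell\Omega^s)$ is a stable disk. On $\partial\Omega^s$ we have $G^-\circ\psi^s=cd^\ell$, so $\psi^s$ lies in $K^+\setminus\overline V\subset V^-$, i.e. $|y^s|\ge R$ and $|y^s|\ge|x^s|$. Let $N^s$ be the number of zeros of $y^s$ in $\Omega^s$. Because $|y^s|\ge R$ on $\partial\Omega^s$, the number of zeros of $y^s-\tau$ in $\Omega^s$ is constant for $|\tau|<R$. It is at least $1$ for $\tau=y(p)$, because $\psi^s(0)=p\in V$. So $N^s\ge1$.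

**Step 3: an intersection number.** Let $I_n$ be the number of solutions $(\zeta,\eta)\in\Omega\times\Omega^s$ of $F^n\psi^u(\zeta)=\psi^s(\eta)$, with multiplicity. We claim $I_n=N_nN^s$. Consider
$$H_\tau(\zeta,\eta)=\bigl(X_n(\zeta)-\tau x^s(\eta),\ y^s(\eta)-\tau Y_n(\zeta)\bigr),\qquad\tau\in[0,1].$$
$H_0$ is a product map with $N_nN^s$ zeros, and $H_1$ has $I_n$ zeros. It suffices that there are no zeros on $\partial(\Omega\times\Omega^s)$.

Let $\zeta\in\partial\Omega$, $\eta\in\overline{\Omega^s}$ and $H_\tau=0$. As $g(\zeta)=c$, we have $|X_n|\ge R$ and $|X_n|\ge|Y_n|$. Since $\psi^s(\eta)\in K^+\subset V\cup V^-$, there are two cases.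

- If $\psi^s(\eta)\in V$, then $|X_n|=\tau|x^s|<R$, a contradiction.
- If $\psi^s(\eta)\in V^-$, then $|X_n|=\tau|x^s|\le\tau|y^s|=\tau^2|Y_n|\le\tau^2|X_n|$. So $\tau=1$, and $F^n\psi^u(\zeta)=\psi^s(\eta)\in V^+\cap K^+=\emptyset$, a contradiction.

Let $\eta\in\partial\Omega^s$, $\zeta\in\overline\Omega$ and $H_\tau=0$. Then $|y^s|\ge R$ and $|y^s|\ge|x^s|$. Since $(X_n,Y_n)\in K^-\subset V\cup V^+$, there are two cases.

- If it lies in $V$, then $|y^s|=\tau|Y_n|<R$, a contradiction.
- If it lies in $V^+$, then $|y^s|=\tau|Y_n|\le\tau|X_n|=\tau^2|x^s|\le\tau^2|y^s|$. So $\tau=1$, and the common point lies in $V^+\cap K^+=\emptyset$, a contradiction.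

**Step 4: from multiplicities to points.** Since $F^n\psi^u(\zeta)=\psi^u(\lambda^n\zeta)$, Lemma 3 says that all solutions counted by $I_n$ are simple. By injectivity of $\psi^u$ and $\psi^s$ they correspond bijectively to points of $F^nD\cap S$. With Lemma 2(iii), applied to $D$ and the stable disk $F^\ell S$,
$$N_n\le N_nN^s=I_n=\#(F^nD\cap S)=\#(F^{n+\ell}D\cap F^\ell S)\le d^{\,n+\ell}.$$
By Step 1, $M_D\le d^\ell$, where $\ell$ does not depend on $D$. The stable case is symmetric; take $M$ to be the larger of the two bounds. $\square$

## 9. Nonconstant limits and uniform contraction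

For $z\in W^u(p)\cap K$ let $\varphi^u_z:\mathbf D\to D^u(z)$ be a Riemann map of the corresponding $\Omega$ followed by $\psi^u$, with $\varphi^u_z(0)=z$. Define $\varphi^s_z$ similarly for $z\in W^s(p)\cap K$. These maps are injective immersions with values in the bounded set $\{\max(G^+,G^-)\le c\}$. So they form normal families, and $|(\varphi_z^{u,s})'(0)|\le C_1$.

*What the mass bound gives.* Let $\upsilon=G^+\circ\varphi^u_z$. A Riemann map is proper and $g=c$ on $\partial\Omega$, so $\upsilon(\zeta)\to c$ as $|\zeta|\to1$. The measure $\nu=\Delta\upsilon/2\pi$ is compactly supported in $\mathbf D$ and has mass $M_{D^u(z)}\le M$, since Riesz mass is invariant under conformal maps. The function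
$$c-\upsilon-\int\log\left|\frac{1-\bar w\zeta}{\zeta-w}\right|d\nu(w)$$
is harmonic on $\mathbf D$ and tends to $0$ at $\partial\mathbf D$, so it vanishes. The average over $|\zeta|=r$ of $\log|1-\bar w\zeta|$ is $0$, and that of $\log|\zeta-w|$ is $\max(\log r,\log|w|)$. So the average of the kernel is $\min(\log\frac1{|w|},\log\frac1r)\le\log\frac1r$, and
$$\frac1{2\pi}\int_0^{2\pi}\bigl(c-\upsilon(re^{i\theta})\bigr)d\theta\le M\log\tfrac1r,\qquad0<r<1.\tag{8}$$

**Lemma 5.** If $z_n\in W^u(p)\cap K$, $z_n\to z$ and $\varphi^u_{z_n}\to\varphi$ locally uniformly on $\mathbf D$, then $\varphi(0)=z\in K$, $\varphi(\mathbf D)\subset K^-$ and $\varphi$ is nonconstant.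

*Proof.* The first two claims hold because $K$ and $K^-$ are closed. Take $r=e^{-c/(2M)}$ in (8): the average of $G^+\circ\varphi^u_{z_n}$ over $|\zeta|=r$ is at least $c-c/2=c/2$. In the limit, the average of $G^+\circ\varphi$ over this circle is at least $c/2>0$, whereas $G^+(\varphi(0))=0$. $\square$

The second use of (8) is the counterpart of the Schwarz-lemma step in Proposition 2: $F^{-1}$ maps a disk into a definitely smaller part of the next disk.

**Lemma 6.** There is $\theta<1$ such that for all $z\in W^u(p)\cap K$ we have $DF^{-1}(\varphi_z^u)'(0)=\kappa_z\,(\varphi^u_{F^{-1}z})'(0)$ with $0<|\kappa_z|\le\theta$. Similarly for $F$ and $\varphi^s$.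

*Proof.* By (6) the map $h=(\varphi^u_{F^{-1}z})^{-1}\circ F^{-1}\circ\varphi^u_z:\mathbf D\to\mathbf D$ is defined. In the parameter of $\psi^u$, it is multiplication by $\lambda^{-1}$ between two Riemann maps; so it is holomorphic and injective, and $h(0)=0$. Differentiating $F^{-1}\circ\varphi^u_z=\varphi^u_{F^{-1}z}\circ h$ at $0$ gives the formula with $\kappa_z=h'(0)\ne0$.

*The image omits something near the boundary.* On $h(\mathbf D)$ the function $\upsilon=G^+\circ\varphi^u_{F^{-1}z}$ is less than $c/d\le c/2$. If $h(\mathbf D)\supset\{|\zeta|<\rho'\}$, then (8) for $r<\rho'$, $r\uparrow\rho'$, gives $c/2\le M\log(1/\rho')$, i.e. $\rho'\le\rho_0:=e^{-c/(2M)}<1$.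

*A derivative close to $1$ would force a large image.* By the Schwarz lemma and injectivity, $-\log|h(\zeta)/\zeta|$ is a nonnegative harmonic function on $\mathbf D$ with value $-\log|\kappa_z|$ at $0$. By Harnack it is at most $\frac{1+r}{1-r}(-\log|\kappa_z|)$ on $|\zeta|=r$, that is,
$$|h(\zeta)|\ge r|\kappa_z|^{(1+r)/(1-r)}\qquad(|\zeta|=r).$$
The domain $h(\{|\zeta|<r\})$ contains $0$ and has boundary $h(\{|\zeta|=r\})$, so it contains the disk about $0$ of radius $r|\kappa_z|^{(1+r)/(1-r)}$. So this radius is at most $\rho_0$. With $r=\sqrt{\rho_0}$ we get $|\kappa_z|^{(1+r)/(1-r)}\le\sqrt{\rho_0}$, so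
$$|\kappa_z|\le\theta:=\rho_0^{(1-\sqrt{\rho_0})/(2(1+\sqrt{\rho_0}))}<1.\qquad\square$$

## 10. A uniform angle at homoclinic points

Let $\mathcal Q=W^u(p)\cap W^s(p)\subset K$; it is $F$-invariant. It is also dense in $K$. The code of the fixed point $p$ is constant. If the code of $z\in K$ agrees with that of $p$ for all large $|j|$, then $F^{\pm j}z\to p$ as $j\to\infty$, by the conjugacy with the shift, so $z\in\mathcal Q$. Such codes are dense in the full shift.

The next lemma combines everything so far: tangency in the limit would mean multiplicity at least two before the limit, and this is excluded by Lemmas 2 and 3.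

**Lemma 7.** There is $\delta>0$ with $|\det((\varphi_z^u)'(0),(\varphi_z^s)'(0))|\ge\delta$ for all $z\in\mathcal Q$.

*Proof.* Otherwise, by compactness of $K$ and normality, there are $z_n\in\mathcal Q$ with $z_n\to z\in K$, $\varphi^u_{z_n}\to\varphi^u$, $\varphi^s_{z_n}\to\varphi^s$ and $\det((\varphi^u)'(0),(\varphi^s)'(0))=0$. By Lemma 5 and its stable version, $\varphi^u$ and $\varphi^s$ are nonconstant, with $\varphi^u(\mathbf D)\subset K^-$ and $\varphi^s(\mathbf D)\subset K^+$. Let $\Phi(\zeta,\eta)=\varphi^u(\zeta)-\varphi^s(\eta)$ on $\mathbf D^2$; then $\Phi(0,0)=0$ and $D\Phi(0,0)$ is singular.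

**Step 1: the zero $(0,0)$ is isolated.** Otherwise the analytic set $\{\Phi=0\}$ has positive dimension at $(0,0)$, so it contains the image of a nonconstant holomorphic map $\gamma=(\gamma_1,\gamma_2)$ of a disk. Then $\varphi^u\circ\gamma_1=\varphi^s\circ\gamma_2$ takes values in $K^-\cap K^+=K$, which is totally disconnected, so it is constant. Since $\varphi^u,\varphi^s$ are nonconstant, their fibers are discrete, so $\gamma_1$ and $\gamma_2$ are constant, a contradiction.

**Step 2: comparison with $z_n$.** So $(0,0)$ is an isolated zero with singular derivative; its multiplicity is at least $2$. By Rouché on a small ball, for $n$ large $\varphi^u_{z_n}(\zeta)-\varphi^s_{z_n}(\eta)$ has at least two zeros, with multiplicity, near $(0,0)$. But its zeros in $\mathbf D^2$ correspond bijectively to points of $D^u(z_n)\cap D^s(z_n)$. There is only one such point, $z_n$, by Lemma 2(ii), and the zero is simple by Lemma 3. Contradiction. $\square$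

## 11. The hyperbolic splitting on $K$

We now prove Theorem A.

**Step 1: estimates on $\mathcal Q$.** For $z\in\mathcal Q$ let $E^u_z=\mathbf C(\varphi^u_z)'(0)$ and $E^s_z=\mathbf C(\varphi^s_z)'(0)$. Since $\delta\le|(\varphi^u_z)'(0)|\,|(\varphi^s_z)'(0)|$ and both lengths are at most $C_1$, both lie in $[c_1,C_1]$ with $c_1=\delta/C_1$, and the angle between $E^u_z$ and $E^s_z$ is bounded below. By Lemma 6 these lines are $DF$-invariant, and iterating it,
$$DF^{-n}(\varphi^u_z)'(0)=\kappa\,(\varphi^u_{F^{-n}z})'(0),\qquad|\kappa|\le\theta^n .$$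
So with $C=C_1/c_1$ we have $|DF^{-n}v|\le C\theta^n|v|$ on $E^u_z$. Applying this at $F^nz$ to the vector $DF^nv\in E^u_{F^nz}$ gives the lower bound $|DF^nv|\ge C^{-1}\theta^{-n}|v|$. Together with the stable versions, for all $n\ge0$,
$$\begin{aligned}|DF^{-n}v|&\le C\theta^n|v|,&|DF^nv|&\ge C^{-1}\theta^{-n}|v|&&(v\in E^u_z),\\|DF^nv|&\le C\theta^n|v|,&|DF^{-n}v|&\ge C^{-1}\theta^{-n}|v|&&(v\in E^s_z).\end{aligned}\tag{9}$$

**Step 2: extension to $K$.** Let $z\in K$ and $\mathcal Q\ni z_n\to z$. Any subsequential limits $E^u,E^s$ of $E^u_{z_n},E^s_{z_n}$ satisfy (9) at $z$ and the same angle bound, because each inequality involves a fixed power of $F$. So $T_z\mathbf C^2=E^u\oplus E^s$. If $v=v_u+v_s$ with $v_u\ne0$, then $|DF^nv|\ge C^{-1}\theta^{-n}|v_u|-C\theta^n|v_s|\to\infty$. Hence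
$$E^s=\{v:DF^nv\to0,\ n\to+\infty\},\qquad E^u=\{v:DF^{-n}v\to0,\ n\to+\infty\},$$
the second by symmetry. So the limits depend only on $z$; call them $E^s_z,E^u_z$. On $\mathcal Q$ this agrees with the earlier definition (take the constant sequence). If $y_n\to z$ in $K$, subsequential limits of $E^{u,s}_{y_n}$ again satisfy (9) and the angle bound, so by the same characterization they equal $E^{u,s}_z$. Thus the splitting is continuous.

**Step 3: from $F$ to $f$.** The characterization shows that the splitting is invariant under $DF$. It is also invariant under $Df$: if $DF^n(z)v\to0$, then $DF^n(fz)\,Df(z)v=Df(F^nz)\,DF^n(z)v\to0$, because $f$ commutes with $F$ and $Df$ is bounded on $K$; the same holds for $E^u$. So $K$ is a uniformly hyperbolic set for $F=f^k$. Since $Df^{\pm r}$, $0\le r<k$, is bounded on $K$, writing $n=kj+r$ shows that $K$ is uniformly hyperbolic for $f$. As $J\subset K$, $f$ is hyperbolic on $J$.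

**Step 4: $J=K$.** Let $z\in K$. Choose $z_n\in\mathcal Q$ with $z_n\to z$ and a limit $\varphi^u$ of the $\varphi^u_{z_n}$ as in Lemma 5, with $\varphi^u(0)=z$. If $z$ were in the interior of $K^+$, then $\varphi^u$ would map a disk about $0$ into $K^+\cap K^-=K$, which is totally disconnected; so $\varphi^u$ would be constant, a contradiction. Hence $z\in J^+$, and symmetrically $z\in J^-$.

**Step 5: the loci.** If $(a,b)\in\mathcal S$, then $f|_K$ is conjugate to $\sigma$. So $f$ is hyperbolic on $J=K$ and $(f,J)$ is conjugate to $(\sigma,\Sigma_2)$, i.e. $(a,b)\in\mathcal H^{\mathbf C}$. With the known inclusion $\mathcal H^{\mathbf C}\subset\mathcal S$ this gives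
$$\mathcal H^{\mathbf C}=\mathcal S.\qquad\blacksquare$$

So the containment $\mathcal H^{\mathbf C}\subset\mathcal S$ is not strict: every $f_{a,b}$ with $(a,b)\in\mathcal S$ is hyperbolic.

## 12. A totally disconnected $J$ is all of $K$

We now prove the Complement. The hypothesis is only that $J$ is totally disconnected; nothing is assumed about $K$. We use the classical fact that a closed totally disconnected subset of $\mathbf R^m$, $m\ge2$, does not separate $\mathbf R^m$. The Jacobian determinant of $f$ is $b$, so $f$ multiplies volume in $\mathbf C^2$ by $|b|^2$. Besides (3) we need, for all large $R$,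
$$\bigcap_{n\ge0}f^n(K^+\cap V)=K.\tag{10}$$
Indeed a point of the left side lies in $K^+$ and has its backward orbit in $V$, so it is in $K$; conversely $K=f^n(K)\subset f^n(K^+\cap V)$.

**Case $|b|\ne1$.** *Reduction to $|b|<1$.* After exchanging the coordinates, $f_{a,b}^{-1}$ is $(x,y)\mapsto((x^2+a-y)/b,\,x)$. In the coordinates $(x,y)=(bX,bY)$ it becomes $(X,Y)\mapsto(X^2+a/b^2-Y/b,\,X)$, that is, $f_{a/b^2,\,1/b}$. Both the hypothesis and the claim are unchanged when $f$ is replaced by $f^{-1}$, so we may assume $|b|<1$.

*$K^-$ has no interior.* The map $f^{-1}$ multiplies volume by $|b|^{-2}>1$ and maps the bounded set $K^-\cap V$ into itself. So $K^-\cap V$ has measure $0$. This holds for all large $R$, so $K^-$ has measure $0$, and $K^-=J^-$.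

*A point of $K\setminus J$ leads to a contradiction.* Suppose $z\in K\setminus J$. Then $z\in J^-$, so $z\notin J^+$ and $z\in\operatorname{int}K^+$. Let $p$ be a saddle periodic point of $f$ (Section 5; its existence did not use the conjugacy), with $\psi^u:\mathbf C\to W^u(p)$ as there. Since $W^u(p)$ is dense in $J^-$ (Bedford–Smillie, J. Amer. Math. Soc. 4 (1991)), the open set $O=(\psi^u)^{-1}(\operatorname{int}K^+)$ is nonempty. Points of $\partial O$ map into $K^+$, which is closed, but not into $\operatorname{int}K^+$, hence into $J^+$; they also map into $W^u(p)\subset K^-=J^-$. So $\psi^u(\partial O)\subset J$. By injectivity of $\psi^u$, the closed set $\partial O$ is totally disconnected, so $\mathbf C\setminus\partial O$ is connected. It is the disjoint union of the open sets $O\ne\emptyset$ and $\mathbf C\setminus\overline O$, so $\overline O=\mathbf C$. Then $W^u(p)\subset K^+\cap K^-=K$ is bounded, and the nonconstant entire map $\psi^u$ contradicts Liouville's theorem. Hence $K=J$.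

**Case $|b|=1$.** *The interiors coincide.* The sets $f^n(K^+\cap V)$ decrease by (3), all have the same finite volume, and intersect in $K$ by (10). So $(K^+\cap V)\setminus K$ has measure $0$. The open set $(\operatorname{int}K^+\cap V)\setminus K$ is then empty, for all large $R$. So $\operatorname{int}K^+\subset K$, and $\operatorname{int}K^+=\operatorname{int}K$. Likewise $\operatorname{int}K^-=\operatorname{int}K$. Therefore $K\setminus\operatorname{int}K\subset J^+\cap J^-=J$.

*The interior is empty.* If $\operatorname{int}K\ne\emptyset$, then the compact set $\partial(\operatorname{int}K)\subset K\setminus\operatorname{int}K\subset J$ is totally disconnected, and it separates $\mathbf R^4$ into the nonempty open sets $\operatorname{int}K$ and $\mathbf R^4\setminus\overline{\operatorname{int}K}$. This is impossible. So $K=K\setminus\operatorname{int}K\subset J$, that is, $K=J$.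

**The consequence.** If $(f,J)$ is conjugate to $(\sigma,\Sigma_2)$, then $J$ is totally disconnected, so $K=J$. Hence $f|_K$ is conjugate to the full 2-shift, Theorem A applies, and $f$ is hyperbolic. $\blacksquare$
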